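# Generalized cospectral graphs whose walk matrices have square-free largest invariant factor

## 1. Walk matrices, walk modules and moment equivalence

Throughout, graphs are simple, with vertex set $\{1,\dots,n\}$. The letter $e$ is the all-ones vector, $J=ee^T$, and $\epsilon_1,\dots,\epsilon_n$ is the standard basis of $\mathbb Z^n$. The adjacency matrix of $G$ is $A(G)$, and $\overline G$ is the complement, with adjacency matrix $J-I-A(G)$.

**Definition 1 (generalized spectrum).** The generalized spectrum of $G$ is the pair $(\sigma(G),\sigma(\overline G))$ of adjacency spectra. Two graphs are generalized cospectral if they have the same generalized spectrum.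

Example: the star $K_{1,4}$ and the disjoint union $C_4\cup K_1$ both have spectrum $\{2,-2,0,0,0\}$. Their complements are $K_4\cup K_1$, with spectrum $\{3,0,-1,-1,-1\}$, and two triangles sharing a vertex, with spectrum $\{\tfrac{1\pm\sqrt{17}}2,1,-1,-1\}$. So they are cospectral but not generalized cospectral.

**Definition 2 (DGS).** A graph $G$ is determined by its generalized spectrum (DGS) if every graph generalized cospectral with $G$ is isomorphic to $G$.

Example: $K_n$ is DGS. The spectrum gives $\operatorname{tr}A^2$, which is twice the number of edges, and only $K_n$ has $n(n-1)/2$ edges.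

**Definition 3 (walk matrix).** For a symmetric integer $n\times n$ matrix $A$ and $b\in\mathbb Z^n$, put
$$W(A,b)=[b,Ab,A^2b,\dots,A^{n-1}b].$$
For a graph, $W(G)=W(A(G),e)$.

Examples: for the path on three vertices, $W$ has columns $(1,1,1)$, $(1,2,1)$, $(2,2,2)$, so it is singular. For a nonsingular case, take the graph on $\{1,\dots,6\}$ with edges $12,23,34,45,26,36$. Then
$$W=\begin{pmatrix}1&1&3&6&16&35\\1&3&6&16&35&86\\1&3&7&16&38&87\\1&2&4&9&20&47\\1&1&2&4&9&20\\1&2&6&13&32&73\end{pmatrix}
\quad\longrightarrow\quad
\begin{pmatrix}1&1&3&6&16&35\\0&1&1&3&4&12\\0&0&1&4&11&27\\0&0&0&-4&-8&-26\\0&0&0&2&4&12\\0&0&0&-4&-10&-28\end{pmatrix}$$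
by integer row operations (differences of rows, row swaps). The lower right block is $2U$ with $U$ an integer matrix of determinant $1$.

Recall that a nonsingular integer matrix $W$ has a Smith normal form $\operatorname{diag}[d_1,\dots,d_n]$ with positive integers $d_1\mid d_2\mid\dots\mid d_n$, the invariant factors. We have $\mathbb Z^n/W\mathbb Z^n\cong\bigoplus_i\mathbb Z/d_i$, so $d_n(W)$ is the exponent of this group and $|\det W|=\prod d_i$ is its order. In the six-vertex example the shape above, after clearing the upper right part by column operations, gives Smith form $\operatorname{diag}[1,1,1,2,2,2]$.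

**Definition 4 (walk module).** By Cayley–Hamilton, $A^nb$ is an integer combination of $b,\dots,A^{n-1}b$. So $W(A,b)\mathbb Z^n=\mathbb Z[A]b$ is stable under $A$, and
$$\mathcal C(A,b):=\mathbb Z^n/W(A,b)\mathbb Z^n$$
is a $\mathbb Z[x]$-module with $x$ acting as $A$. Its annihilator is the ideal of all $f\in\mathbb Z[x]$ with $f\cdot\mathcal C(A,b)=0$.

Example, kept throughout:
$$A=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad b=\begin{pmatrix}2\\1\end{pmatrix},\quad W(A,b)=\begin{pmatrix}2&1\\1&2\end{pmatrix}. \tag{1}$$
Here $W\mathbb Z^2=\{v: v_1+v_2\equiv0 \bmod 3\}$. So $\mathcal C(A,b)\cong\mathbb Z/3$ via $v\mapsto v_1+v_2$, and $A$, which swaps coordinates, acts as $1$. Thus $\mathcal C(A,b)\cong\mathbb F_3[x]/(x-1)$, with annihilator $(3,x-1)$.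

**Definition 5 (moment equivalence).** The pairs $(A,b)$ and $(B,c)$ are moment-equivalent if $b^TA^ib=c^TB^ic$ for all $i\ge0$.

Example:
$$A=\begin{pmatrix}1&7\\7&-1\end{pmatrix},\ b=\begin{pmatrix}5\\5\end{pmatrix},\qquad B=\begin{pmatrix}7&1\\1&-7\end{pmatrix},\ c=\begin{pmatrix}7\\1\end{pmatrix}. \tag{2}$$
We have $A^2=B^2=50I$, $b^Tb=c^Tc=50$, $Ab=(40,30)^T$ and $Bc=(50,0)^T$. So $b^TAb=200+150=350$ and $c^TBc=350$. Since $A^2=B^2=50I$, all higher moments agree as well.

**Definition 6 (dual lattice).** For a full-rank lattice $\Lambda\subset\mathbb Q^n$, put $\Lambda^\#=\{w\in\mathbb Q^n: w^Tv\in\mathbb Z\ \text{for all } v\in\Lambda\}$. If $\Lambda=T\mathbb Z^n$ with $T$ invertible over $\mathbb Q$, then $\Lambda^\#=T^{-T}\mathbb Z^n$. Hence $\Lambda^{\#\#}=\Lambda$. Taking duals reverses inclusions. For $\Lambda_1=T_1\mathbb Z^n\subseteq\Lambda=T\mathbb Z^n$ the index $[\Lambda:\Lambda_1]$ is $|\det T_1|/|\det T|$.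

Example: in (1), the lattice $M=W\mathbb Z^2$ has $M^\#=W^{-T}\mathbb Z^2$, spanned by $\tfrac13(2,-1)^T$ and $\tfrac13(-1,2)^T$. It contains $\mathbb Z^2$ with index $3$.

**Definition 7 (composition multiplicity).** For a finite $\mathbb Z[x]$-module $Y$ and a finite simple module $S$, let $m_S(Y)$ be the number of times $S$ occurs in a composition series of $Y$. This is well defined by Jordan–Hölder and additive in short exact sequences.

A finite simple module is $\mathbb Z[x]/\mathfrak m$ with $\mathbb Z[x]/\mathfrak m$ a finite field. If $p$ is its characteristic, then $p\in\mathfrak m$, and $\mathfrak m/(p)$ is a maximal ideal of $\mathbb F_p[x]$. So the finite simple modules are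
$$S_{p,\varphi}=\mathbb Z[x]/(p,\varphi),\qquad p \text{ prime},\ \varphi \text{ monic and irreducible modulo } p .$$

Example: consider the three modules of order $4$
$$\mathbb Z/4\ (x=0),\qquad \mathbb F_2[x]/(x^2),\qquad \mathbb F_2[x]/(x)\oplus\mathbb F_2[x]/(x).$$
Each has $S_{2,x}$ twice as its composition factors. Their annihilators are $(4,x)$, $(2,x^2)$ and $(2,x)$, all different. The first two are cyclic. The third is not, because a cyclic module killed by $2$ and $x$ has order at most $2$. So composition factors do not determine the annihilator. Among these three, only the middle one is both cyclic and killed by $2$.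

Two more standard tools. A finite module $Y$ is the direct sum of its $p$-primary parts $Y_p$. These are submodules, each $Y_p$ is also a quotient of $Y$, and $\operatorname{ann}(Y)=\bigcap_p\operatorname{ann}(Y_p)$. The dual $Y^\vee=\operatorname{Hom}_{\mathbb Z}(Y,\mathbb Q/\mathbb Z)$ is a $\mathbb Z[x]$-module by precomposition, $(x\chi)(y)=\chi(xy)$. Since $\mathbb Q/\mathbb Z$ is divisible, $Y\mapsto Y^\vee$ is exact; also $|Y^\vee|=|Y|$. Moreover $f\in\mathbb Z[x]$ kills $Y$ iff it kills $Y^\vee$. Indeed $(f\chi)(y)=\chi(fy)$, and if $fy\ne0$ some $\chi$ is nonzero on $fy$. Taking constants $f$, we see that $Y$ and $Y^\vee$ have the same exponent.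

## 2. Does a square-free Smith form force isomorphism?

Two known results, recorded under the name of Wang, set the scene. First, if $W(G)$ is nonsingular and $2^{-\lfloor n/2\rfloor}\det W(G)$ is odd and square-free, then $G$ is DGS. For instance, the six-vertex graph of Section 1 has $\det W=\pm 8$ and $2^{-3}\det W=\pm1$, so it is DGS. Moreover, if $G$ and $H$ are generalized cospectral and both walk matrices have Smith normal form $\operatorname{diag}[1,\dots,1,2,\dots,2,2b_1,2b_2]$, with $\lceil n/2\rceil$ ones and $\lfloor n/2\rfloor$ further entries, and $b_2$ (hence $b_1$) is odd and square-free, then $G\cong H$.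

The following problem comes from Wei Wang, Wei Wang, Fuhai Zhu, "An improved condition for a graph to be determined by its generalized spectrum", arXiv:2110.09404 (2021).

**Problem.** Let $G,H$ be generalized cospectral graphs whose walk matrices have the same Smith normal form
$$\operatorname{diag}\,[\underbrace{1,\ldots,1}_{\lceil n/2\rceil},\underbrace{2,\ldots,2,2b_1,2b_2,\ldots,2b_k}_{\lfloor n/2\rfloor}],$$
where $b_k$ (and hence each $b_i$, since $b_1\mid b_2\mid\cdots\mid b_k$) is odd and square-free, and $b_1>1$. Suppose $k\ge3$. Must $G$ and $H$ be isomorphic?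

The answer is yes, for every $k$. It is enough that the largest invariant factors of the two walk matrices are square-free. The two Smith forms need not be assumed equal, and the prime $2$ needs no separate treatment. We prove the following.

**Theorem 1 (criterion).** Let $(A,b),(B,c)$ be moment-equivalent with $W(A,b),W(B,c)$ nonsingular. There is a signed permutation matrix $P$ with
$$P^TAP=B,\qquad Pc=b \tag{3}$$
if and only if $\mathcal C(A,b)$ and $\mathcal C(B,c)$ have the same annihilator in $\mathbb Z[x]$. In particular, generalized cospectral graphs $G,H$ with nonsingular walk matrices are isomorphic iff $\mathcal C(A(G),e)$ and $\mathcal C(A(H),e)$ have the same annihilator.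

**Theorem 2 (main result).** In the setting of Theorem 1, if $d_n(W(A,b))$ and $d_n(W(B,c))$ are square-free, then such a $P$ exists. In particular, generalized cospectral graphs $G,H$ with $W(G),W(H)$ nonsingular and $d_n(W(G)),d_n(W(H))$ square-free are isomorphic.

In the Problem, $d_n=2b_k$ with $b_k$ odd and square-free, so $d_n$ is nonzero and square-free for both graphs. Theorem 2 therefore settles the Problem. A third theorem puts a hypothesis on $G$ only.

**Theorem 3.** Suppose $2^{-\lfloor n/2\rfloor}\det W(G)$ is an odd integer and, for each odd prime $p\mid\det W(G)$, we have $p^2\nmid d_n(W(G))$ and the characteristic polynomial of $A=A(G)$ on $\ker_{\mathbb F_p}W(G)^T$ is square-free in $\mathbb F_p[x]$. Then $G$ is DGS.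

## 3. Sizes one and two by hand

For $n=1$ a pair is $(a,m)$ with $m\neq0$. A moment-equivalent pair $(a',m')$ has $m'^2=m^2$ and $a'm'^2=am^2$. So $m'=\pm m$, $a'=a$, and $P=(\pm1)$ works.

For $n=2$ take the pair (1), where $d_2=3$ is square-free, and let $(B,c)$ be moment-equivalent to it. Then $c^Tc=5$, so after a signed permutation $c=(2,1)^T$. Also $W(B,c)^TW(B,c)=W(A,b)^TW(A,b)$, since the entries are moments, so $W(B,c)$ is nonsingular. Section 4 will show that then $B$ is orthogonally similar to $A$. Granting this, $B$ has trace $0$ and determinant $-1$. Write $B=\begin{pmatrix}s&q\\q&-s\end{pmatrix}$ with $s^2+q^2=1$. The first moment $c^TBc=4s+4q-s=3s+4q$ must equal $b^TAb=4$. The integer solutions of $s^2+q^2=1$ give $3s+4q\in\{\pm3,\pm4\}$, so $(s,q)=(0,1)$ and $B=A$. This agrees with Theorem 2.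

Now take the pairs (2). There
$$W(A,b)=\begin{pmatrix}5&40\\5&30\end{pmatrix},\qquad W(B,c)=\begin{pmatrix}7&50\\1&0\end{pmatrix}.$$
Both determinants are $-50$, and the greatest common divisors of the entries are $5$ and $1$. So the Smith forms are $\operatorname{diag}[5,10]$ and $\operatorname{diag}[1,50]$. If $P$ were as in (3), then $A^ib=PB^ic$ and $W(A,b)=PW(B,c)$, so the Smith forms would agree. Hence no $P$ exists, and moment equivalence alone is not enough. Only one of the two numbers $d_2$ is square-free here.

Next we find the walk modules of (2) at the prime $5$. Since $W(A,b)\equiv0\bmod 5$ and $\det W(A,b)=-50$, the $5$-part of $\mathcal C(A,b)$ is $\mathbb F_5^2$ with $A$ acting. Modulo $5$, $A\ne0$ and $A^2=0$, so this module is $\mathbb F_5[x]/(x^2)$. On the other side, $v\mapsto v_1-7v_2$ identifies $\mathcal C(B,c)$ with $\mathbb Z/50$. It sends $B\epsilon_1=(7,1)^T$ to $0$ and $B\epsilon_2=(1,-7)^T$ to $50\equiv0$. So $x$ acts as $0$, and the $5$-part is $\mathbb Z/25$ with $x=0$. This is the pattern of the first two modules after Definition 7: the same composition factors,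 with different annihilators.

## 4. One rational orthogonal matrix and three lattices

**Step 1: generalized cospectral graphs are moment-equivalent.** This brings graphs into the setting of pairs, with $b=c=e$. Put $A=A(G)$ and $y=x+1$. Since $A(\overline G)=J-I-A$ and $J=ee^T$,
$$\det(xI-A(\overline G))=\det(yI+A-ee^T)=\det(yI+A)\bigl(1-e^T(yI+A)^{-1}e\bigr).$$
The left side and $\det(yI+A)$ are determined by the two spectra. So they determine
$$e^T(yI+A)^{-1}e=\sum_{i\ge0}(-1)^i\,(e^TA^ie)\,y^{-i-1},$$
and with it every $e^TA^ie$.

**Step 2: the only candidate for $P$.** This turns the existence of $P$ into a statement about one explicit matrix. Let $(A,b),(B,c)$ be moment-equivalent with $W:=W(A,b)$ and $W':=W(B,c)$ nonsingular. The $(i,j)$ entry of $W^TW$ is $b^TA^{i+j-2}b$, and that of $W^TAW$ is $b^TA^{i+j-1}b$. Hence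
$$W^TW=W'^TW',\qquad W^TAW=W'^TBW'.$$
Put $Q:=WW'^{-1}$, a rational matrix. Then
$$Q^TQ=W'^{-T}W^TWW'^{-1}=I,\qquad Q^TAQ=W'^{-T}W^TAWW'^{-1}=B,$$
and the first columns in $W=QW'$ give $Qc=b$. In particular $AQ=QB$ and $Q^TA=BQ^T$.

Conversely, let $P$ be orthogonal with $P^TAP=B$ and $Pc=b$. Then $PB^ic=A^iPc=A^ib$ for all $i$, so $PW'=W$ and $P=Q$. Therefore a $P$ as in (3) exists iff $Q$ is a signed permutation matrix. An integral orthogonal matrix is a signed permutation matrix: its columns are integral unit vectors, hence $\pm\epsilon_i$, and they are pairwise orthogonal. Finally, $Q$ is integral iff $Q\mathbb Z^n\subseteq\mathbb Z^n$. Since $\det Q=\pm1$, this holds iff $Q\mathbb Z^n=\mathbb Z^n$. In summary,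
$$P \text{ as in (3) exists}\iff Q\mathbb Z^n=\mathbb Z^n. \tag{4}$$

For graphs ($b=c=e$), a signed permutation matrix $Q$ with $Qe=e$ has row sums $1$, so it is a permutation matrix and gives an isomorphism. Conversely, a graph isomorphism gives a permutation matrix $P$ with $P^TAP=B$ and $Pe=e$. So for graphs, "$P$ exists" means $G\cong H$.

**Step 3: the lattices.** This rewrites (4) as the equality of two lattices with a common sublattice. Put
$$L=\mathbb Z^n,\qquad L'=Q\mathbb Z^n,\qquad M=W\mathbb Z^n=QW'\mathbb Z^n .$$
We must decide whether $L=L'$. We use the following facts.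

- $L^\#=L$, and $L'^\#=Q^{-T}\mathbb Z^n=Q\mathbb Z^n=L'$ because $Q$ is orthogonal.
- $M\subseteq L$ since $W$ is integral, and $M\subseteq L'$ since $W'$ is integral. Dualizing, $L,L'\subseteq M^\#$.
- $L$, $M$ and $L'$ are $A$-stable. For $M$ this is Definition 4; for $L'$, $AQ\mathbb Z^n=QB\mathbb Z^n\subseteq Q\mathbb Z^n$. Then $M^\#$ is $A$-stable too: for $w\in M^\#$ and $v\in M$, $(Aw)^Tv=w^T(Av)\in\mathbb Z$.

So all of these are $\mathbb Z[x]$-modules with $x$ acting as $A$. By definition $L/M=\mathcal C(A,b)$. Multiplication by $Q^T=Q^{-1}$ carries $L'$ to $\mathbb Z^n$ and $M$ to $W'\mathbb Z^n$, and it turns $A$ into $B$ because $Q^TA=BQ^T$. So $L'/M\cong\mathcal C(B,c)$ as $\mathbb Z[x]$-modules. Put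
$$X:=M^\#/L,\qquad X':=M^\#/L'.$$
The lattices $M$ and $M^\#$ are common to both sides; only $L$ and $L'$ may differ.

Example: for (1) with $(B,c)=(A,b)$, the vector $u=W^{-T}\epsilon_2=\tfrac13(-1,2)^T$ lies in $M^\#$, and $Au-u=(1,-1)^T\in L$. So $X$, which has order $3$, is $\mathbb F_3[x]/(x-1)$. For (2),
$$Q=\begin{pmatrix}5&40\\5&30\end{pmatrix}\begin{pmatrix}0&1\\\tfrac1{50}&-\tfrac7{50}\end{pmatrix}=\frac15\begin{pmatrix}4&-3\\3&4\end{pmatrix}.$$

## 5. What stable self-dual lattices and moments modulo $p$ fail to see

The first thing to try is pure lattice theory: $L$ and $L'$ are self-dual and $A$-stable, and the quotients are killed by square-free numbers, so perhaps $L=L'$ follows. It does not. Take $A$ and $Q$ from (2), and put $M_0=L\cap L'$ with $L'=Q\mathbb Z^2$. A vector $Qv$ with $v\in\mathbb Z^2$ is integral iff $4v_1\equiv3v_2$ and $3v_1\equiv-4v_2 \bmod 5$. Both conditions say $v_1\equiv2v_2\bmod 5$. So $M_0$ has index $5$ in $L'$, hence also in $L$, as both have covolume $1$. Both lattices are self-dual and $A$-stable, both quotients $L/M_0$ and $L'/M_0$ are $\mathbb Z/5$,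 and yet $L\ne L'$. Some property of $M=\mathbb Z[A]b$ that $M_0$ does not share must enter.

The second thing to try is to work modulo a prime $p\mid\det W$. Let $K\subseteq\mathbb F_p^n$ be the column space of $W$ modulo $p$, that is, $K=\mathbb F_p[A]b$. Then $\mathcal C(A,b)/p\,\mathcal C(A,b)=\mathbb F_p^n/K$. Let $\mu$ be the monic polynomial of least degree in $\mathbb F_p[x]$ with $\mu(A)b=0$. Since $K\cong\mathbb F_p[x]/(\mu)$, the characteristic polynomial of $A$ on $\mathbb F_p^n/K$ is $\chi/\mu$, where $\chi$ is that of $A$ modulo $p$. By Step 2, $\chi$ is the same for $A$ and $B$. So one wants to prove that $\mu$ is the same for $(A,b)$ and $(B,c)$, using that the moments modulo $p$ are the same.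

Here is the exact point where this stops. A polynomial $g=\sum g_jx^j$ satisfies $\sum_jg_j\,b^TA^{i+j}b=0$ in $\mathbb F_p$ for all $i$ iff $g(A)b\in K^\perp$. So the moments modulo $p$ determine only the minimal polynomial of $b$ in $K/(K\cap K^\perp)$, and they lose whatever happens inside $K\cap K^\perp$. The loss is real. In (2) with $p=5$, all moments are $\equiv0$. But $b\equiv0$ has $\mu=1$, while $c\equiv(2,1)^T\ne0$ with $Bc\equiv0$ has $\mu=x$. For $p=2$ and graphs with $n$ even the moments carry no information at all: Section 8 shows that every $e^TA^ie$ is then even.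

Two changes get past this. First, we work over $\mathbb Z$ with the lattice $M^\#$ above $L$, which turns out to be generated by a single vector over $\mathbb Z[A]$. This is the property that $M_0^\#$ lacks, and it lets $L$ be recovered from an annihilator. Second, instead of reading $L/M$ from moments modulo $p$, we look at all of $M^\#/M$. That module does not know which of $L$, $L'$ we started from, and duality will force each of $L/M$ and $L'/M$ to carry exactly half of its composition factors.

## 6. Recovering $\mathbb Z^n$ from an annihilator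

**Lemma 1.** $M^\#$ is a cyclic $\mathbb Z[x]$-module: $M^\#=\mathbb Z[A]u$ with $u=W^{-T}\epsilon_n$.

*Proof.* The purpose is to see how $A$ acts on the basis of $M^\#$ dual to $b,Ab,\dots,A^{n-1}b$. Let $x^n+c_{n-1}x^{n-1}+\dots+c_0$ be the characteristic polynomial of $A$. By Cayley–Hamilton $AW=WC$, where
$$C\epsilon_i=\epsilon_{i+1}\ (i<n),\qquad C\epsilon_n=-\sum_{i=1}^nc_{i-1}\epsilon_i .$$
Transposing, $W^TA=C^TW^T$, hence $AW^{-T}=W^{-T}C^T$. For $2\le j\le n$ the $j$-th row of $C$ has a $1$ in column $j-1$, a contribution $-c_{j-1}$ in column $n$, and nothing else. So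
$$C^T\epsilon_j=\epsilon_{j-1}-c_{j-1}\epsilon_n .$$
Hence a submodule of $\mathbb Z^n$ stable under $C^T$ and containing $\epsilon_n$ contains $\epsilon_{n-1}$, then $\epsilon_{n-2}$, and so on down to $\epsilon_1$. Thus $\mathbb Z[C^T]\epsilon_n=\mathbb Z^n$. Applying $W^{-T}$, which turns $C^T$ into $A$, we get $\mathbb Z[A]u=W^{-T}\mathbb Z^n=M^\#$. $\square$

**Lemma 2.** $L/M\cong X^\vee$ as $\mathbb Z[x]$-modules. Hence $L/M$ and $X$ have the same annihilator in $\mathbb Z[x]$ and the same exponent. The same holds for $L'/M$ and $X'$.

*Proof.* The purpose is to move between the quotient below $L$ and the quotient above $L$. Send $v\in L$ to the map $w\mapsto v^Tw\bmod\mathbb Z$ on $M^\#$. It vanishes on $L$ because $L^\#=L$, so it defines an element of $X^\vee$. The assignment is $\mathbb Z[x]$-linear, since $(Av)^Tw=v^T(Aw)$. Its kernel consists of the $v\in L$ with $v^Tw\in\mathbb Z$ for all $w\in M^\#$, that is, $L\cap M^{\#\#}=M$. So $L/M$ embeds in $X^\vee$. By the index formula $[L:M]=|\det W|=[M^\#:L]$, so the orders agree and the embedding is bijective. The statements on annihilators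 and exponents are the properties of $Y^\vee$ recalled in Section 1. For $L'$ the same argument works: $L'^\#=L'$, and $L'$ has covolume $1$, so $[L':M]=|\det W|=[M^\#:L']$. $\square$

**Lemma 3.** Let $I=\operatorname{ann}(X)$ and $I'=\operatorname{ann}(X')$. With $u$ as in Lemma 1,
$$L=\{f(A)u: f\in I\},\qquad L'=\{f(A)u:f\in I'\}.$$

*Proof.* The purpose is to show that inside the cyclic module $M^\#$ the lattice $L$ is determined by an ideal. If $f\in I$, then $f$ kills the class of $u$ in $X=M^\#/L$, so $f(A)u\in L$. Conversely, let $v\in L$. As $L\subseteq M^\#$, Lemma 1 gives $v=f(A)u$ for some $f\in\mathbb Z[x]$. For every $g\in\mathbb Z[x]$,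
$$f(A)\,g(A)u=g(A)f(A)u=g(A)v\in L,$$
because $L$ is $A$-stable. Every element of $M^\#$ has the form $g(A)u$, so $f$ kills $X$, i.e. $f\in I$. The argument for $L'$ is the same, with the same $u$, since $M^\#$ is the same and $L'$ is an $A$-stable sublattice of it. $\square$

In example (1), $I=(3,x-1)$ and $u=\tfrac13(-1,2)^T$. The vectors $3u=(-1,2)^T$ and $(A-I)u=(1,-1)^T$ have determinant $-1$, so they span $\mathbb Z^2$, as Lemma 3 says.

**Proof of Theorem 1.** If $P$ exists, then $L=L'$ by (4), so $\mathcal C(A,b)=L/M=L'/M\cong\mathcal C(B,c)$ and the annihilators agree. Conversely, suppose the annihilators of $\mathcal C(A,b)=L/M$ and $\mathcal C(B,c)\cong L'/M$ agree. By Lemma 2, $I=I'$. By Lemma 3, $L=L'$, that is, $Q\mathbb Z^n=\mathbb Z^n$, and $P=Q$ works by (4). The statement for graphs follows from Step 1 and the end of Step 2. $\blacksquare$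

## 7. Duality gives each self-dual lattice half of the composition factors

By Theorem 1 we only need to compare annihilators. First we compare composition factors, with no square-freeness assumption.

**Lemma 4.** For every finite simple $\mathbb Z[x]$-module $S$,
$$m_S(X)=m_S(X')=\tfrac12\,m_S(M^\#/M).$$

*Proof.* The first point is that duality does not change multiplicities. Let $S=S_{p,\varphi}$. Its dual $S^\vee$ is killed by $(p,\varphi)$, so it is a vector space over the field $\mathbb Z[x]/(p,\varphi)$. It has the same order as $S$, so it is one-dimensional, and $S^\vee\cong S$. As $Y\mapsto Y^\vee$ is exact, it turns a composition series of $Y$ into one of $Y^\vee$ with dual factors. So $m_S(Y^\vee)=m_S(Y)$ for every finite $Y$.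

Now use $M\subseteq L\subseteq M^\#$. By Lemma 2, $m_S(L/M)=m_S(X^\vee)=m_S(X)$, so
$$m_S(M^\#/M)=m_S(M^\#/L)+m_S(L/M)=2\,m_S(X).$$
The same computation with $L'$ gives $m_S(M^\#/M)=2\,m_S(X')$. $\square$

In (2), at $p=5$, each of the two walk modules has $S_{5,x}$ twice, although they are not isomorphic. So Lemma 4 alone cannot finish. By Theorem 1 we need annihilators, and the examples after Definition 7 show what is missing. The modules $X$ and $X'$ are cyclic by Lemma 1. If they are also killed by $p$ at each prime $p$, then composition factors do determine the annihilator.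

**Lemma 5.** Let $p$ be a prime such that $X_p$ is killed by $p$. Then $X_p\cong\mathbb F_p[x]/(h_p)$ with
$$h_p=\prod_\varphi\varphi^{m_\varphi},\qquad m_\varphi=m_{S_{p,\varphi}}(X),$$
where $\varphi$ runs over the monic irreducible polynomials in $\mathbb F_p[x]$. Hence $\operatorname{ann}(X_p)=(p,h_p)$. The same holds for $X'$.

*Proof.* The module $X_p$ is a quotient of $X$, hence of the cyclic module $M^\#$. So it is cyclic, and being killed by $p$, it is a cyclic $\mathbb F_p[x]$-module. It is finite, so it is $\mathbb F_p[x]/(h)$ with $h$ monic ($h=1$ if $X_p=0$), and $\operatorname{ann}(X_p)=(p,h)$. Split off the irreducible factors of $h$ one at a time: the composition factors of $\mathbb F_p[x]/(h)$ are the $\mathbb F_p[x]/(\varphi)=S_{p,\varphi}$, each with multiplicity the exponent of $\varphi$ in $h$. The modules $S_{p,\varphi}$ do not occur in the other primary parts of $X$, so this exponent is $m_{S_{p,\varphi}}(X)$. $\square$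

**Proof of Theorem 2.** The exponents of $L/M=\mathcal C(A,b)$ and $L'/M\cong\mathcal C(B,c)$ are $d_n(W)$ and $d_n(W')$, both square-free. By Lemma 2, the exponents of $X$ and $X'$ are square-free. So for every prime $p$ both $X_p$ and $X'_p$ are killed by $p$, and Lemma 5 applies to both. By Lemma 4 the multiplicities $m_\varphi$ are the same for $X$ and $X'$, so the polynomials $h_p$ are the same and $\operatorname{ann}(X_p)=\operatorname{ann}(X'_p)$ for every $p$. Therefore
$$\operatorname{ann}(X)=\bigcap_p\operatorname{ann}(X_p)=\bigcap_p\operatorname{ann}(X'_p)=\operatorname{ann}(X').$$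
By Lemma 2, $\mathcal C(A,b)$ and $\mathcal C(B,c)$ have the same annihilator, and Theorem 1 gives $P$. The statement for graphs follows from Steps 1 and 2 of Section 4. $\blacksquare$

In the Problem of Section 2, $d_n(W(G))=d_n(W(H))=2b_k$ is square-free, so $G\cong H$.

## 8. A hypothesis on $G$ alone

To prove that a graph is DGS we may assume nothing about the Smith form of $W(H)$. Theorem 3 does this. At $p=2$, graphs come with extra parity. At odd $p$, the square-free characteristic polynomial replaces the hypothesis on $H$.

Wang's DGS theorem is the special case of Theorem 3 in which $\ker_{\mathbb F_p}W(G)^T$ is one-dimensional for each odd $p\mid\det W(G)$. To see this, note that the dimension of this kernel is the number of invariant factors divisible by $p$. If $2^{-\lfloor n/2\rfloor}\det W(G)$ is odd and square-free, then an odd $p\mid\det W(G)$ divides exactly one invariant factor, namely $d_n$, and only once. So the kernel is a line, and its characteristic polynomial is linear, hence square-free. Conversely, if the kernels are lines and $p^2\nmid d_n$, then $p$ divides $\det W(G)$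 exactly once.

**Lemma 6.** For every graph $F$ on $n$ vertices with $A=A(F)$, the number $e^TA^ie$ is even for all $i\ge1$, and the rank of $W(F)$ over $\mathbb F_2$ is at most $\lceil n/2\rceil$.

*Proof.* First we prove the parity. Since $A^i$ is symmetric, the off-diagonal entries cancel in pairs modulo $2$, so $e^TA^ie\equiv\operatorname{tr}A^i \pmod 2$. If $i=2j+1$, the diagonal entries of $A^i=A^jAA^j$ are of the form $z^TAz$ with $z=A^j\epsilon_k\in\mathbb Z^n$. Each is even, because $A$ is symmetric with zero diagonal. So $e^TA^ie$ is even. If $i=2j$ with $j\ge1$, then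
$$\operatorname{tr}A^{2j}=\sum_{a,b}\bigl((A^j)_{ab}\bigr)^2\equiv\sum_{a,b}(A^j)_{ab}=e^TA^je \pmod 2,$$
which is even by induction on $i$.

Next we turn this into a bound on the rank. Let $K\subseteq\mathbb F_2^n$ be the column space of $W(F)$ modulo $2$ and $r=\dim K$. Since $(A^ie)^T(A^je)=e^TA^{i+j}e$ is even unless $i=j=0$, the vectors $A^ie$ with $i\ge1$ lie in $K^\perp$. Together with $e$ they span $K$, and $e^Te=n$. If $n$ is even, then $K\subseteq K^\perp$, so $r\le n-r$. If $n$ is odd, the span of the $A^ie$ with $1\le i\le n-1$ has dimension at least $r-1$ and lies in $K^\perp$, so $r-1\le n-r$. In both cases $r\le\lceil n/2\rceil$. $\square$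

The six-vertex graph of Section 1 attains the bound: three of its six invariant factors are odd.

**Proof of Theorem 3.** Let $H$ be generalized cospectral with $G$, with adjacency matrix $B$. By Step 1 of Section 4 the pairs $(A,e),(B,e)$ are moment-equivalent. Also $\det W(H)^2=\det(W(H)^TW(H))=\det(W(G)^TW(G))=\det W(G)^2\ne0$. So the constructions above apply with $b=c=e$. By Theorem 1 and Lemma 2 it suffices to prove $\operatorname{ann}(X_p)=\operatorname{ann}(X'_p)$ for each prime $p$. If $p\nmid\det W(G)$, both modules are $0$, since $X$ and $X'$ have order $|\det W(G)|$.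

**Step 1: the prime $2$.** We show that $X_2$ and $X'_2$ are both killed by $2$. By Lemma 6 at least $n-\lceil n/2\rceil=\lfloor n/2\rfloor$ invariant factors of each of $W(G)$, $W(H)$ are even. By hypothesis $\det W(G)$ has $2$-adic valuation exactly $\lfloor n/2\rfloor$, and so has $\det W(H)=\pm\det W(G)$. So no invariant factor of either matrix is divisible by $4$, and by Lemma 2 both $X_2$ and $X_2'$ are killed by $2$. Lemmas 4 and 5 give $\operatorname{ann}(X_2)=\operatorname{ann}(X'_2)$.

**Step 2: $X_p$ for an odd prime $p\mid\det W(G)$.** We identify $h_p$. Put $W=W(G)$. As $p^2\nmid d_n(W)$, Lemma 2 shows that $X_p$ is killed by $p$, so $X_p\cong\mathbb F_p[x]/(h_p)$ by Lemma 5. Moreover $X_p$ is then the set of all elements of $X$ killed by $p$. Such an element is the class of some $w\in M^\#$ with $z:=pw\in\mathbb Z^n$. The condition $w\in M^\#$ says $W^Tw\in\mathbb Z^n$, i.e. $W^Tz\equiv0\bmod p$. Changing $w$ by an element of $L=\mathbb Z^n$ changes $z$ by an element of $p\mathbb Z^n$. So $w\mapsto pw$ induces an isomorphism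
$$X_p\cong\ker_{\mathbb F_p}W^T$$
compatible with the action of $A$. The characteristic polynomial of $x$ on $\mathbb F_p[x]/(h_p)$ is $h_p$. So $h_p$ is the characteristic polynomial of $A$ on $\ker_{\mathbb F_p}W^T$, which is square-free by hypothesis.

**Step 3: $X'_p$ for the same $p$.** We compute $\operatorname{ann}(X'_p)$ without knowing that $p$ kills $X'_p$. Let $\varphi_1,\dots,\varphi_r$ be the distinct monic irreducible factors of $h_p$, so $h_p=\varphi_1\cdots\varphi_r$, and let $\mathfrak m_i=(p,\varphi_i)$. By Lemma 4, the composition factors of $X'_p$ are the $S_{p,\varphi_i}=\mathbb Z[x]/\mathfrak m_i$, each exactly once. Going down a composition series, the product $\mathfrak m_1\cdots\mathfrak m_r$ kills $X'_p$, since each step of the series is killed by one of the $\mathfrak m_i$ and each $\mathfrak m_i$ is used once. Conversely, anything that kills $X'_p$ kills each composition factor, so $\operatorname{ann}(X'_p)\subseteq\bigcap_i\mathfrak m_i$. The $\mathfrak m_i$ are distinct maximal ideals, hence pairwise comaximal, so their product equals their intersection. That intersection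 is $(p,\varphi_1\cdots\varphi_r)=(p,h_p)$, as one sees in $\mathbb F_p[x]$. Hence $\operatorname{ann}(X'_p)=(p,h_p)=\operatorname{ann}(X_p)$.

All primes are covered, so $\operatorname{ann}(X)=\operatorname{ann}(X')$ and $G\cong H$. $\blacksquare$

For integer pairs, the argument of Step 3 does need $h_p$ square-free. In (2) with $p=5$ we have $25\nmid d_2(W(A,b))=10$ and $\ker_{\mathbb F_5}W(A,b)^T=\mathbb F_5^2$, so $h_5=x^2-50=x^2$ in $\mathbb F_5[x]$, and the two annihilators at $5$ differ.

## 9. Two integer pairs that violate the hypotheses of Theorem 2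

The examples below show that the hypotheses of Theorem 2, as stated for integer symmetric matrices and vectors, are needed. Square-freeness cannot be weakened to $d_n\mid4$, and it cannot be imposed on only one of the two pairs. They are not simple graphs, and we draw no conclusion about graphs from them.

**Example 1 (equal Smith forms, $d_n=4$, $b=c=e$).** Let
$$A=\begin{pmatrix}-1&0&1&0\\0&0&0&0\\1&0&1&0\\0&0&0&2\end{pmatrix},\qquad B=\begin{pmatrix}0&1&1&0\\1&1&0&0\\1&0&0&-1\\0&0&-1&1\end{pmatrix},\qquad Q=\tfrac12J-I .$$
Since $J^2=4J$ and $Je=4e$, the symmetric matrix $Q$ satisfies $Q^2=J-J+I=I$ and $Qe=e$. With $t=(0,0,1,1)^T$ we have $Ae=2t$ and $e^TAe=4$. So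
$$QAQ=A+\tfrac14(e^TAe)J-\tfrac12(JA+AJ)=A+J-(et^T+te^T)=B,$$
the last equality because $J-et^T-te^T$ has entries $1$ in the upper left $2\times2$ block, $-1$ in the lower right one, and $0$ elsewhere. Hence $(A,e)$ and $(B,e)$ are moment-equivalent, and $A,B$ are cospectral. Since $QJQ=J$, also $J-I-A$ and $J-I-B$ are cospectral.

Writing columns as tuples,
$$W(A,e)=[e,\;2(0,0,1,1),\;2(1,0,1,2),\;2(0,0,2,4)],$$
$$W(B,e)=[e,\;2(1,1,0,0),\;2(1,2,1,0),\;2(3,3,1,-1)].$$
In each case take $e$ and the three vectors inside the parentheses. All have even coordinate sum, so they lie in $D=\{v\in\mathbb Z^4:\sum v_i\text{ even}\}$, which has index $2$ in $\mathbb Z^4$. For $A$ their determinant is $\pm2$: expand along the second coordinate, where only $e$ is nonzero. So $\det W(A,e)=\pm16$. As $\det W(B,e)=\pm\det W(A,e)$, the determinant for $B$ is also $\pm2$. So in each case the four vectors span $D$. Because $2e\in\mathbb Ze$, both walk lattices equal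
$$M=\mathbb Ze+2D,$$
of index $16$. Modulo $2$ it has rank $1$, so one invariant factor is odd and the other three are even. The product is $16$, so both Smith forms are $\operatorname{diag}[1,2,2,4]$. Similarity by a signed permutation matrix only permutes the diagonal entries. The diagonals $(-1,0,1,2)$ and $(0,1,0,1)$ are different multisets, so no $P$ exists.

By Theorem 1 the annihilators must differ, and one can see it. We have $A^2=\operatorname{diag}(2,0,2,4)$, so the columns of $A^3$ are $2(-1,0,1,0)$, $0$, $2(1,0,1,0)$, $2(0,0,0,4)$. All of these lie in $2D\subseteq M$, so $x^3$ kills $\mathcal C(A,e)$. On the other side $B\epsilon_1=(0,1,1,0)$, $B^2\epsilon_1=(2,1,0,-1)$ and $B^3\epsilon_1=(1,3,3,-1)$. If this equalled $me+2d$ with $m\in\mathbb Z$ and $d\in D$, then $d$ would have coordinate sum $\tfrac12(6-4m)=3-2m$, which is odd. So $B^3\epsilon_1\notin M$, and $x^3$ does not kill $\mathcal C(B,e)$. Yet by Lemma 4 the composition factors agree. The step that breaks is Lemma 5, since $2$ does not kill these modules of exponent $4$.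

**Example 2 (square-freeness on one side only).** The pairs (2) are moment-equivalent, with Smith forms $\operatorname{diag}[5,10]$ and $\operatorname{diag}[1,50]$ computed in Section 3. So $d_2=10$ is square-free on one side and $d_2=50$ is not on the other. Since the Smith forms differ, no $P$ as in (3) exists.
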